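# Equitable colorings of $k$-graphs of maximum degree $d$ with order $d^{1/(k-1)}$ colors

## Hypergraphs, independent sets and equitable colorings

Throughout, $k\ge 3$ is a fixed integer, $d$ and $r$ are positive integers, $e$ denotes an edge, and $\mathrm e=2.718\ldots$ is the base of the natural logarithm.

**Definition ($k$-graph, degree).** A $k$-graph $\mathcal H=(V,E)$ consists of a finite set $V$ of $n$ vertices and a family $E$ of $k$-element subsets of $V$, called edges. The degree of a vertex is the number of edges containing it, and the maximum degree of $\mathcal H$ is the largest degree of a vertex.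

Example: $k=3$, $V=\{1,2,3,4,5\}$, $E=\{\{1,2,3\},\{1,4,5\}\}$. Vertex $1$ has degree $2$, the others have degree $1$, so the maximum degree is $2$.

**Definition (independent set, proper coloring).** A set $X\subseteq V$ is independent if it contains no edge. A proper $r$-coloring is a map $\chi:V\to\{1,\dots,r\}$ all of whose color classes $\chi^{-1}(i)$ are independent; equivalently, no edge is monochromatic.

In the example $\{2,3,4,5\}$ is independent and $\{1,2,3,4\}$ is not. The classes $\{1\}$ and $\{2,3,4,5\}$ form a proper $2$-coloring. A set of at most $k-1$ vertices is always independent.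

**Definition (equitable coloring).** An equitable $r$-coloring is a proper $r$-coloring in which any two color classes differ in size by at most one.

The coloring with classes $\{1\},\{2,3,4,5\}$ is not equitable. The one with classes $\{1,2\},\{3,4,5\}$ is: neither edge lies in a class, and the sizes are $2$ and $3$. In general put $s=\lceil n/r\rceil$ and write $n=(s-1)r+a$ with $1\le a\le r$. An equitable coloring must have exactly $a$ classes of size $s$ and $r-a$ classes of size $s-1$. (For $n=5$, $r=2$: $s=3$, $a=1$.)

For graphs, that is for $k=2$, the Hajnal–Szemerédi theorem says that a graph with maximum degree less than $q$ has an equitable $q$-coloring. We shall use it in the algorithmic form of Kierstead–Kostochka–Mydlarz–Szemerédi (*Combinatorica* 30 (2010)): such a coloring can be computed in deterministic polynomial time. The question is what replaces it when edges have $k\ge3$ vertices. An edge is then harder to make monochromatic, and one hopes to need only about $d^{1/(k-1)}$ colors instead of $d$. Kierstead and Mubayi ("Toward a Hajnal-Szemeredi theorem for hypergraphs", arXiv:1005.4079 (2010)) proved for $k=3$ that a triple system with maximum degree $d>1$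 has an equitable $r$-coloring whenever $r>10^7\sqrt d\log^2d$, a bound whose order of magnitude is sharp up to the logarithmic factor. The problem, from that paper, is the following.

**Conjecture.** For each $k\ge3$ there exists $c_k>0$ such that for every $d$ and $r\ge c_kd^{1/(k-1)}$ the following holds: every $k$-graph with maximum degree $d$ and $n$ vertices has an equitable $r$-coloring. Such a coloring can be found in deterministic polynomial time in $n$.

The conjecture is true. The aim of these notes is to prove two theorems.

**Theorem 1.** For each $k\ge 3$ there is $c_k>0$ such that for all positive integers $d$ and $r\ge c_kd^{1/(k-1)}$, every $k$-graph with maximum degree $d$ has an equitable $r$-coloring. A deterministic algorithm finds one in time polynomial in $n$ (for fixed $k$).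

**Theorem 2.** Let $k\ge3$.

1. If $r^{k-1}\ge 2\mathrm e k\,d$, every $k$-graph of maximum degree $d$ (any $n$) has an equitable $r$-coloring.
2. For every $d\ge1$ there is a $k$-graph of maximum degree $d$ with no proper $r$-coloring for any $r<\frac1{\mathrm e} d^{1/(k-1)}$.
3. Let $c_k^*$ be the infimum of all $c>0$ such that for all $d$ and all $r\ge cd^{1/(k-1)}$, every $k$-graph of maximum degree $d$ has an equitable $r$-coloring. Then $(2k)^{-2/(k-1)}\le c_k^*\le(2\mathrm ek)^{1/(k-1)}$. Hence $c_k^*\to1$ as $k\to\infty$.

Theorem 2 is the existence part with an explicit constant, and it has a short proof. Theorem 1 adds the algorithm, which takes most of the work.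

## Disjoint edges, small classes, complete $k$-graphs

For $d=1$ the edges are pairwise disjoint. List the vertices so that each edge occupies consecutive places, and color the $i$-th vertex of the list by $i$ modulo $r$. The class sizes differ by at most one, and for $r\ge2$ consecutive places have different colors, so no edge is monochromatic. Two colors suffice.

If $n\le(k-1)r$, there is nothing to do for any $d$: split $V$ into $r$ classes of sizes $\lfloor n/r\rfloor$ and $\lceil n/r\rceil\le k-1$. No edge fits into a class.

In the complete $k$-graph on $N\ge k$ vertices, a class is independent exactly when it has at most $k-1$ vertices, so a proper $r$-coloring exists exactly when $r\ge N/(k-1)$. The maximum degree is $\binom{N-1}{k-1}$, so $N$ has order $d^{1/(k-1)}$. For $k=3$, $N=5$ we get $d=6$ and need $r\ge3$. This example explains the exponent, and it gives item 2 of Theorem 2.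

**Proof of Theorem 2, item 2.** The only thing to arrange is that the maximum degree equals a prescribed $d$. Let $N$ be the largest integer with $\binom{N-1}{k-1}\le d$; then $N\ge k$ because $\binom{k-1}{k-1}=1\le d$. Take the disjoint union of the complete $k$-graph on $N$ vertices and of $d$ edges that pairwise meet in exactly one vertex, the same for all pairs. The common vertex has degree $d$, and all other degrees are at most $d$. Each color class contains at most $k-1$ of the $N$ vertices, so a proper $r$-coloring needs $r\ge N/(k-1)$. By the choice of $N$ we have $d<\binom N{k-1}\le N^{k-1}/(k-1)!$. With $(k-1)!\ge((k-1)/\mathrm e)^{k-1}$ this gives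
$$\frac N{k-1}>\frac{((k-1)!)^{1/(k-1)}}{k-1}\,d^{1/(k-1)}\ge\frac1{\mathrm e}\,d^{1/(k-1)} .\qquad\blacksquare$$

## Independent random colors lose the balance

The first thing to try is to give each vertex an independent uniform color and to apply the Local Lemma. We recall it in the form that covers everything here, the lopsided form of Erdős and Spencer (1991).

**Lopsided Local Lemma.** Let $A_1,\dots,A_M$ be events with $\Pr(A_i)\le p$, and let a graph on $\{1,\dots,M\}$ have maximum degree $\Delta$. Suppose that for every $i$ and every set $J$ of non-neighbors of $i$ with $i\notin J$,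
$$\Pr(A_i\cap\mathcal N_J)\le\Pr(A_i)\Pr(\mathcal N_J),\qquad \mathcal N_J=\{\text{no }A_j\text{ with }j\in J\text{ occurs}\}.$$
If $\mathrm e\,p(\Delta+1)\le1$, then with positive probability no $A_i$ occurs.

In the ordinary Local Lemma, $A_i$ is independent of the family of its non-neighbors, and the displayed inequality is an equality.

With independent uniform colors, an edge is monochromatic with probability $p=r^{1-k}$. Its event depends only on the colors of its $k$ vertices, hence is independent of the events of all edges disjoint from it, and at most $k(d-1)$ other edges meet it. So $\Delta+1\le kd$, and a proper $r$-coloring exists once $r^{k-1}\ge \mathrm ekd$. The order of magnitude is right, but nothing is said about class sizes. One cannot add "the coloring is not balanced" to the list of bad events. Already for $r=2$ and even $n\ge2$ its probability is $1-\binom n{n/2}2^{-n}\ge\frac12$, while the lemma needs each probability to be at most $1/(\mathrm e(\Delta+1))\le1/\mathrm e$. Nor can one intersect afterwards, since the lemma only gives some positive probability for properness.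

The way out is to choose the randomness so that every outcome is balanced.

## Random bijections: the existence proof

**Proof of Theorem 2, item 1.** Assume $r^{k-1}\ge2\mathrm ekd$. Since $d\ge1$, we have $n\ge k$.

**Step 1: a random coloring that is always balanced.** Let $P$ be a set of $n$ positions, partitioned into rows $P_1,\dots,P_r$ whose sizes are $s=\lceil n/r\rceil$ or $s-1$. Let $\pi:V\to P$ be a uniformly random bijection, and color $v$ by the row of $\pi(v)$. The class sizes are the row sizes, so only properness is at stake. For an edge $e$ and an injection $\varphi$ of $e$ into a single row, let $A_{e,\varphi}$ be the event $\pi|_e=\varphi$. Its probability is $1/(n)_k$, where $(n)_k=n(n-1)\cdots(n-k+1)$. The coloring is proper exactly when none of these events occurs; if there are no such pairs $(e,\varphi)$, we are done. Join two distinct pairs $(e,\varphi)$, $(e',\varphi')$ if $e\cap e'\ne\emptyset$ or $\varphi(e)\cap\varphi'(e')\neq\emptyset$.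

Non-neighbors are not independent here, and this is why we need the lopsided form. A toy case shows the effect: for a random bijection of $\{1,2\}$ onto itself, let $A$ be $\pi(1)=1$ and $B$ be $\pi(2)=2$. They involve different vertices and different positions, yet $A$ implies $B$. Avoiding $B$ makes $A$ impossible: $\Pr(A\cap\overline B)=0\le\frac14=\Pr(A)\Pr(\overline B)$. The inequality goes in the direction we need.

**Step 2: the inequality for non-neighbors.** Fix $(e,\varphi)$, let $J$ be a set of non-neighbors not containing $(e,\varphi)$, and let $\mathcal N$ be the event that no event of $J$ occurs. We show $\Pr(A_{e,\varphi}\cap\mathcal N)\le\Pr(A_{e,\varphi})\Pr(\mathcal N)$ by comparing the outcomes with $\pi|_e=\varphi$ to those with $\pi|_e=\psi$, for every injection $\psi:e\to P$.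

Choose a permutation $\rho$ of $P$ as follows. On $\varphi(e)$ it sends $\varphi(u)$ to $\psi(u)$; it maps $\psi(e)\setminus\varphi(e)$ bijectively onto $\varphi(e)\setminus\psi(e)$, two sets of the same size; it fixes every position outside $\varphi(e)\cup\psi(e)$. Then $\rho\circ\varphi=\psi$. Take $\pi\in\mathcal N$ with $\pi|_e=\varphi$ and put $\pi'=\rho\circ\pi$, so that $\pi'|_e=\psi$. For $u\notin e$ we have $\pi(u)\notin\varphi(e)$, so either $\pi'(u)=\pi(u)$ or $\pi'(u)\in\varphi(e)$.

Suppose $\pi'$ satisfied $A_{e',\varphi'}$ for some $(e',\varphi')\in J$. By non-adjacency $e'\cap e=\emptyset$ and $\varphi'(e')\cap\varphi(e)=\emptyset$. So for $u\in e'$ we have $u\notin e$ and $\pi'(u)=\varphi'(u)\notin\varphi(e)$, whence $\pi(u)=\pi'(u)=\varphi'(u)$. Then $\pi$ would satisfy $A_{e',\varphi'}$, contradicting $\pi\in\mathcal N$. Hence $\pi'\in\mathcal N$.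

The map $\pi\mapsto\rho\circ\pi$ is injective, so $\Pr(\mathcal N,\ \pi|_e=\varphi)\le\Pr(\mathcal N,\ \pi|_e=\psi)$. Summing over the $(n)_k$ injections $\psi$ gives $(n)_k\Pr(\mathcal N\cap A_{e,\varphi})\le\Pr(\mathcal N)$, which is the claim.

**Step 3: counting neighbors.** Let $w=(s-1)_{k-1}$. One edge has $\sum_i(|P_i|)_k=\sum_i|P_i|\,(|P_i|-1)_{k-1}\le nw$ injections into rows (empty rows contribute $0$). At most $kd$ edges meet $e$, counting $e$ itself, so at most $kd\cdot nw$ pairs $(e',\varphi')$ satisfy $e'\cap e\ne\emptyset$. For a given position $y$, a pair using $y$ is determined by an edge (at most $nd/k$ choices), the vertex sent to $y$ ($k$ choices) and the images of the others in the row of $y$ (at most $w$ choices), so at most $ndw$ pairs use $y$ and at most $kndw$ use a position of $\varphi(e)$. The pair $(e,\varphi)$ lies in both collections, so the maximum degree $\Delta$ satisfies $\Delta+1\le2kndw$.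

**Step 4: the numerical condition.** If $w=0$ there are no events. If $w>0$, use $s-1\le(n-1)/r$, which follows from $\lceil n/r\rceil\le(n+r-1)/r$, and $s\le n$, which makes each ratio below at most the first one:
$$\mathrm e\cdot\frac{\Delta+1}{(n)_k}\le2\mathrm ekd\,\frac{nw}{(n)_k}=2\mathrm ekd\prod_{j=0}^{k-2}\frac{s-1-j}{n-1-j}\le2\mathrm ekd\Big(\frac{s-1}{n-1}\Big)^{k-1}\le\frac{2\mathrm ekd}{r^{k-1}}\le1 .$$
By the lopsided Local Lemma, with positive probability no event occurs. $\blacksquare$

## The constant $c_k^*$ for large $k$

**Proof of Theorem 2, item 3.** The upper bound is item 1: if $c=(2\mathrm ek)^{1/(k-1)}$ and $r\ge cd^{1/(k-1)}$, then $r^{k-1}\ge2\mathrm ekd$. For the lower bound we need a $k$-graph of small degree that is not $2$-colorable; this is Erdős's 1964 argument.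

Let $v=2k^2$ and choose $M=v2^k=k^22^{k+1}$ random $k$-subsets of $\{1,\dots,v\}$, independently and uniformly. Fix a $2$-coloring with classes of sizes $b$ and $v-b$. Since $b\mapsto\binom bk$ is convex on nonnegative integers, $\binom bk+\binom{v-b}k\ge2\binom{v/2}k$, so the fraction of monochromatic $k$-sets is at least
$$\frac{2\binom{v/2}k}{\binom vk}=2\prod_{j=0}^{k-1}\frac{v/2-j}{v-j}=2^{1-k}\prod_{j=0}^{k-1}\Big(1-\frac j{v-j}\Big)\ge2^{1-k}\Big(1-\frac{k(k-1)/2}{2k^2-k+1}\Big)\ge\tfrac34\,2^{1-k}>2^{-k}.$$
The first inequality is $\prod(1-y_j)\ge1-\sum y_j$ with $v-j\ge v-k+1$; the second says $2k^2-2k\le2k^2-k+1$. The expected number of $2$-colorings with no monochromatic chosen set is therefore at most $2^v(1-2^{-k})^M\le2^v\mathrm e^{-v}<1$. So some $k$-graph with at most $k^22^{k+1}$ edges has no proper $2$-coloring, and its maximum degree $d$ satisfies $1\le d\le k^22^{k+1}$. A constant $c$ with the property in item 3 cannot satisfy $2\ge cd^{1/(k-1)}$ for this $d$. Hence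
$$c>2d^{-1/(k-1)}\ge2\,(k^22^{k+1})^{-1/(k-1)}=(2k)^{-2/(k-1)} .$$
Both $(2k)^{-2/(k-1)}$ and $(2\mathrm ek)^{1/(k-1)}$ tend to $1$ as $k\to\infty$. $\blacksquare$

## Independent bits that keep the halves equal

The proof above gives a positive probability and no procedure. For an algorithm we shall run a resampling procedure, and that needs events determined by small sets of independent variables, which a random bijection does not provide. So we look for a random coloring that is built from independent variables and yet is always balanced.

A first attempt: cut $V$ into blocks of $r$ vertices (the last one possibly smaller), and independently in each block assign distinct random colors. The classes are balanced. An edge with two vertices in one block is never monochromatic; any other edge is monochromatic with probability $r^{1-k}$. But now two edges interact as soon as they touch a common block. The $k$ blocks of an edge contain up to $kr$ vertices, so the bound on the number of interacting edges is $krd$ instead of $kd$, and the Local Lemma asks for $r^{k-2}\ge\mathrm ekd$. The exponent is wrong; for $k=3$ we are back at order $d$ colors.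

Blocks of size $2$ cost only a factor $2$ in the dependencies. Pair up the vertices, and let one independent bit per pair decide which of its two vertices goes to side $0$ and which to side $1$. The two sides have equal size in every outcome. Then repeat inside each side. Distinct final parts will use disjoint color sets, so only the sets that survive inside one part matter, and we hope that each halving divides the degrees by about $2^{k-1}$ until they are bounded by a constant. At that point the Hajnal–Szemerédi theorem finishes the job.

The plan breaks at large codegrees. Let $k=3$ and suppose the $d$ triples through $v$ are $\{u,v,w_1\},\dots,\{u,v,w_d\}$. We want about $d/4$ of them to survive. Suppose $u$ is not the partner of $v$, and the partners of the $w_i$ are outside $\{u,v,w_1,\dots,w_d\}$. With probability $\frac12$ the vertex $u$ is on the side of $v$, and then the number of surviving triples is binomial with parameters $d$ and $\frac12$, which is at least $d/2$ with probability at least $\frac12$. So with probability at least $\frac14$, for every $d$, we keep twice as many triples as intended. A bad event of constant probability is useless for the Local Lemma when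 the number of interacting events grows.

In this example one should stop looking at the triples and insist that the pair $\{u,v\}$ not be monochromatic. This is a stronger requirement that takes care of all $d$ triples at once, and it is a single constraint. Done systematically, this replaces $\mathcal H$ by a family of sets of various sizes in which all codegrees are under control.

## Families with bounded codegrees

**Definition ($x$-bounded family).** Let $F$ be a family of subsets of $V$ with sizes in $\{2,\dots,k\}$. For $f\subseteq V$ let $\deg_j(f)$ be the number of $g\in F$ with $|g|=j$ and $f\subseteq g$. The family $F$ is $x$-bounded if $\deg_j(f)\le x^{j-|f|}$ for all nonempty $f$ and all $j$ with $|f|<j\le k$.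

For $|f|=j$ trivially $\deg_j(f)\le1=x^0$. For $k=3$ the definition says: each vertex lies in at most $x$ pairs and at most $x^2$ triples of $F$, and any two vertices lie together in at most $x$ triples of $F$. The complete $3$-graph on $N$ vertices is $N$-bounded, since $\binom{N-1}2\le N^2$ and $N-2\le N$. The $d$ triples through $\{u,v\}$ above, with $d\ge2$, are not $\sqrt d$-bounded, because $\{u,v\}$ has codegree $d>\sqrt d$; the one-member family $\{\{u,v\}\}$ is $1$-bounded. The scaling is natural: when all vertices are put on one of two sides at random, $\deg_j(f)$ should fall by the factor $2^{j-|f|}$, that is, $x$ should be halved.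

**Lemma 1.** Let $\mathcal H$ be a $k$-graph with maximum degree $\le d$ and let $x\ge2^kd^{1/(k-1)}$. Then there is an $x$-bounded family $F$ such that every edge of $\mathcal H$ contains a member of $F$ and every member of $F$ is contained in an edge. $F$ is computable in polynomial time for rational $x$.

*Proof.* **Step 1: collect the heavy sets and keep the minimal ones.** Let $\theta_i=2^{-k(k-i)}$, let $\deg_{\mathcal H}(f)$ be the number of edges containing $f$, and let
$$\mathcal S=\{f:\ 2\le|f|\le k,\ \deg_{\mathcal H}(f)\ge\theta_{|f|}\,x^{k-|f|}\}.$$
Let $F$ be the family of inclusion-minimal members of $\mathcal S$. Since $\theta_k=1$, all edges belong to $\mathcal S$, so every edge contains a member of $F$. The thresholds are positive, so every member of $\mathcal S$ lies in an edge. To compute $F$ one tests the at most $2^k|E|$ subsets of edges. (In the example with the $d\ge2$ triples $\{u,v,w_i\}$ and $x=8\sqrt d$, the threshold for pairs is $2^{-3}\cdot8\sqrt d=\sqrt d$. Only $\{u,v\}$, of codegree $d$, reaches it, and $F=\{\{u,v\}\}$.)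

**Step 2: codegrees in $F$ are bounded.** Let $f$ be nonempty, $|f|=i<j\le k$. If $f$ contains a member of $\mathcal S$, then no $g\supsetneq f$ is minimal, so $\deg_j(f)=0$. Otherwise $\deg_{\mathcal H}(f)\le\theta_ix^{k-i}$: for $i\ge2$ because $f\notin\mathcal S$, and for $i=1$ because $d\le2^{-k(k-1)}x^{k-1}=\theta_1x^{k-1}$. Now count the pairs $(g,e)$ with $f\subset g\subseteq e\in E$, $g\in F$, $|g|=j$. Each such $g$ is in $\mathcal S$, hence in at least $\theta_jx^{k-j}$ edges; each edge containing $f$ has at most $\binom{k-i}{j-i}$ subsets $g\supset f$ of size $j$. So
$$\deg_j(f)\,\theta_jx^{k-j}\le\binom{k-i}{j-i}\theta_ix^{k-i}.$$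
Since $\theta_i/\theta_j=2^{-k(j-i)}$ and the binomial coefficient is at most $2^k$, we get $\deg_j(f)\le2^k2^{-k(j-i)}x^{j-i}\le x^{j-i}$, because $j-i\ge1$. $\square$

## A Local Lemma that can be run deterministically

We shall repeatedly have to choose bits that avoid many locally determined bad events. We use the method of conditional expectations: if $Z$ is a function of independent uniform bits and some bits have been fixed, then the conditional expectation of $Z$ is the average of its two values after fixing one more bit. Choosing the smaller value, bit by bit, we end with $Z\le\mathbb EZ$, provided conditional expectations can be computed. To apply this to a bad event $A$ we bound it from above by a quantity $Z_A$ whose conditional expectations are easy to compute.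

**Lemma 2.** Let $b_1,\dots,b_N$ be independent uniform bits and $\mathcal A\neq\emptyset$ a finite set of events. Event $A$ is determined by the bits indexed by $S_A\ne\emptyset$. Let $Z_A\ge0$ be a rational-valued function of the bits in $S_A$ with $Z_A\ge1$ whenever $A$ holds. Let $D\ge2$ and suppose that every $S_A$ meets $S_B$ for at most $D$ events $B\in\mathcal A$ (including $B=A$), and that $\mathbb E Z_A\le p\le 1/(8D^2)$ for all $A$. Suppose events can be tested, and conditional expectations of the $Z_A$ given any partial assignment of bits computed, in time $Q$. Then an assignment avoiding all events can be found deterministically in time polynomial in $N,|\mathcal A|,D,Q$.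

The procedure is Moser–Tardos resampling: while some event holds, replace the bits in its set by fresh ones. The fresh bits come from a table prepared in advance. A long run would be recorded by a tree of events, all of which hold on disjoint groups of table entries. There are only polynomially many trees of the relevant size, so the table can be chosen by conditional expectations so that none of them occurs.

*Proof.* Call $A,B$ adjacent if $S_A\cap S_B\ne\emptyset$; so $A$ is adjacent to itself.

**Step 1: the size of trees to be excluded.** Let $K\ge2$ be the least integer with $(2D)^{K-1}>2|\mathcal A|$. Then $(2D)^{K-2}\le2|\mathcal A|$ (by minimality if $K>2$, trivially if $K=2$). Let $T(i,\ell)$, $1\le i\le N$, $0\le\ell\le2K$, be a table of independent uniform bits.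

**Step 2: trees and the table entries they read.** Let $\mathcal F$ be the set of rooted plane trees $\tau$ with $q$ non-root nodes, $K-1\le q\le2K$, all nodes labelled by events, such that each child's label is adjacent to its parent's label and distinct non-root nodes at equal depth have disjoint sets $S$. For a non-root node $w$ with label $A=A(w)$ and $i\in S_A$, let $c_i(w)$ be the number of non-root nodes of depth greater than that of $w$ whose label $B$ has $i\in S_B$. Put
$$R_\tau(w)=\{(i,c_i(w)):i\in S_A\},\qquad Z_\tau=\prod_{w\ne\text{root}}Z_{A(w)},$$
where the factor of $w$ is evaluated at the table entries $R_\tau(w)$. These entries exist, since $c_i(w)\le2K$.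

The sets $R_\tau(w)$ are pairwise disjoint. Indeed, suppose $i$ belongs to the sets of the labels of $w\ne w'$. Their depths differ, say $w'$ is deeper. Every node counted in $c_i(w')$ is counted in $c_i(w)$, and so is $w'$ itself; hence $c_i(w)\ge c_i(w')+1$. By independence $\mathbb EZ_\tau\le p^q$.

There are at most $4^q$ plane trees with $q+1$ nodes, because such a tree is determined by the $2q$ up and down steps of its depth-first walk. The root label can be chosen in $|\mathcal A|$ ways and each further label, given that of the parent, in at most $D$ ways. So at most $|\mathcal A|(4D)^q$ members of $\mathcal F$ have $q$ non-root nodes. As $4D\le(2D)^2$,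
$$(4D)^{2K}\le(2D)^{4K}=(2D)^8(2D)^{4(K-2)}\le(2D)^8(2|\mathcal A|)^4 ,$$
so $|\mathcal F|\le(K+2)\,|\mathcal A|\,(4D)^{2K}$ is polynomially bounded in $|\mathcal A|$ and $D$.

**Step 3: fix the table.** Here the strong hypothesis on $p$ enters: it gives $4Dp\le1/(2D)$, so with $2D\ge4$
$$\mathbb E\sum_{\tau\in\mathcal F}Z_\tau\le|\mathcal A|\sum_{q\ge K-1}(4Dp)^q\le|\mathcal A|\sum_{q\ge K-1}(2D)^{-q}\le\tfrac43|\mathcal A|(2D)^{-(K-1)}<\tfrac23 .$$
(If we only knew that $4Dp$ is below a constant less than $1$, we would need $K$ of order $\log|\mathcal A|$, and the bound $(4D)^{2K}$ on the number of trees would no longer be polynomial when $D$ grows.) Fix the table entries one at a time so that the conditional expectation of $\sum_\tau Z_\tau$ does not increase. It can be computed: the factors of $Z_\tau$ use disjoint table entries, so the conditional expectation of $Z_\tau$ is the product of those of its factors. At the end $\sum_\tau Z_\tau<1$. As all $Z_\tau\ge0$,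
$$Z_\tau<1\quad\text{for all }\tau\in\mathcal F.\tag{1}$$

**Step 4: the run.** Start with $b_i=T(i,0)$. While some event holds, take the first one in a fixed order, and for each $i$ in its set move $b_i$ to the next table entry of row $i$. For the analysis only, extend every row by zeros, so that the run is always defined; we shall see that these zeros are never read. Let $A_1,A_2,\dots$ be the events treated. Let $\preceq$ be the reflexive-transitive closure of the relation "$t<t'$ and $A_t,A_{t'}$ adjacent" on steps, and $W(t)=\{t':t'\preceq t\}$.

As an illustration let $S_A=\{1,2\}$ and $S_B=\{2,3\}$, and suppose the first three treated events are $A,B,A$. Then $W(3)=\{1,2,3\}$. The tree built below for step $3$ is the path with root $A$ (step $3$), then $B$ (step $2$), then $A$ (step $1$). For the node $B$ we have $c_2=1$ and $c_3=0$, and indeed at step $2$ the bit $b_2$ had been moved once and $b_3$ not at all. The tree alone tells which entries were read.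

**Step 5: every $W(t)$ has fewer than $K$ elements.** Suppose not, and let $T_0$ be the first step with $|W(T_0)|\ge K$. We build a tree violating (1).

Let $t_1,t_2,\dots$ be the steps $t<T_0$ with $A_t$ adjacent to $A_{T_0}$. The last link of a chain from an element of $W(T_0)\setminus\{T_0\}$ to $T_0$ starts at some $t_a$, so $W(T_0)\setminus\{T_0\}=\bigcup_aW(t_a)$. This set has at least $K-1$ elements, and each $|W(t_a)|\le K-1$ by the choice of $T_0$. Unite the $W(t_a)$ one at a time until at least $K-1$ elements are collected. Before the last union there were at most $K-2$, so we obtain a set $U$ with $K-1\le|U|\le2K$, and $U$ is closed downward under $\preceq$.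

On $U^+=U\cup\{T_0\}$ put $h(T_0)=0$ and, for $t\in U$, going from later steps to earlier ones,
$$h(t)=1+\max\{h(t'):t'\in U^+,\ t'>t,\ A_{t'}\text{ adjacent to }A_t\}.$$
The maximum is over a nonempty set: $t$ lies in some chosen $W(t_a)$, so either $t=t_a$, which is adjacent to $T_0$, or the next element of a chain from $t$ to $t_a$ lies in $W(t_a)\subseteq U$. Let the parent of $t$ be a maximizer $t'$. Parents are later steps and $h$ drops by exactly $1$, so this is a tree on $U^+$ with root $T_0$ in which $h$ is the depth. Label $t$ by $A_t$ and order children arbitrarily; call the result $\tau$. By the definition of $h$,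
$$t<t'\text{ in }U^+\text{ with adjacent labels}\ \Longrightarrow\ h(t)>h(t').\tag{2}$$
Hence distinct nodes of equal depth have disjoint sets, and $\tau\in\mathcal F$.

Let $t\in U$ and $i\in S_{A_t}$. The steps $t'<t$ with $i\in S_{A_{t'}}$ satisfy $t'\preceq t$, so they are all in $U$, and $h(t')>h(t)$ by (2). Conversely, let $t'\in U$ with $i\in S_{A_{t'}}$ and $h(t')>h(t)$. Then $t'\ne t$, and $t'>t$ would give $h(t)>h(t')$ by (2); so $t'<t$. Thus the number of earlier steps that moved $b_i$ is exactly $c_i(t)$. So when $A_t$ was found to hold, $b_i$ was $T(i,c_i(t))$ for every $i\in S_{A_t}$. The event $A_t$ holds on the entries $R_\tau(t)$, and the factor of $t$ in $Z_\tau$ is at least $1$. Therefore $Z_\tau\ge1$, contradicting (1).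

**Step 6: the run is short and stays in the table.** For each $i$, all steps up to a given moment with $i$ in their set lie in $W(t^*)$, where $t^*$ is the last of them, because they are pairwise adjacent. So there are at most $K-1$ of them, and only columns $0,\dots,K-1$ are read. If the run had $(K-1)|\mathcal A|+1$ steps, some event would be treated $K$ times. These treatments are pairwise adjacent, so its last one would have $|W(t)|\ge K$, a contradiction. So the run stops after at most $(K-1)|\mathcal A|$ steps, and then no event holds. $\square$

## Halving a bounded family

We fix constants depending only on $k$. Let $m=8k$ and $C=2\,m!\,(k/2)^m4^{km}$. Let $L=L(k)\ge2^{16}$ be an integer with $L^4\ge C\,2^{2k+7}k^4$.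

One more textbook fact is needed.

**McDiarmid's bounded differences inequality.** Let $Y$ be a function of independent random variables such that changing the $i$-th variable alone changes $Y$ by at most $c_i$, and let $\sigma^2=\sum_ic_i^2>0$. Then $\Pr(|Y-\mathbb EY|\ge s)\le2\mathrm e^{-2s^2/\sigma^2}$ for $s\ge0$.

**Lemma 3.** Let $V$ be partitioned into parts of even sizes and let $F$ be an $x$-bounded family, each member lying inside a part, with $x\ge L$ rational. Put $\delta=1/\lfloor x^{1/4}\rfloor$ and $x'=(1+\delta)x/2$. Then each part can be split into two halves of equal size such that $F'=\{g\in F: g\text{ lies inside a new part}\}$ is $x'$-bounded. The splitting is found deterministically in time polynomial in $|V|,|F|,x$ and the bit length of $x$.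

*Proof.* **Step 1: the random splitting and its bad events.** Pair up the vertices inside each part arbitrarily. An independent uniform bit for each pair decides which of its two vertices goes to side $0$ and which to side $1$ of the part. All halves are of equal size.

For nonempty $f$ with $|f|=i<j\le k$, fix a vertex $v_f\in f$. Let $G=G_{f,j}$ be the set of $g\in F$ with $|g|=j$ and $f\subset g$ whose elements lie in distinct pairs. Consider only those $(f,j)$ with $G\ne\emptyset$. Put $a=j-i\ge1$, $\mu=(x/2)^a$ and
$$Y=Y_{f,j}=\#\{g\in G:\text{ all of }g\setminus f\text{ is on the side of }v_f\}.$$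
For example, if $f=\{u,v\}$, $v_f=v$ and $j=3$, then $Y$ counts the triples $\{u,v,w\}\in G$ with $w$ on the side of $v$. The side of $u$ is ignored, so that the mean is $|G|/2$. In general the vertices of $(g\setminus f)\cup\{v_f\}$ are in distinct pairs, so $\mathbb EY=|G|2^{-a}\le x^a2^{-a}=\mu$. The bad event $A_{f,j}$ is $Y>(1+\delta)\mu$.

**Step 2: if no bad event occurs, $F'$ is $x'$-bounded.** Let $\deg'_j$ refer to $F'$. If $f$ is not inside one new part, then $\deg'_j(f)=0$. If it is, every $g\in F'$ with $|g|=j$ and $f\subset g$ lies inside a new part. So $g$ does not contain both vertices of a pair, hence $g\in G$, and all of $g\setminus f$ is on the side of $v_f$. Thus $g$ is counted by $Y$, and $\deg'_j(f)\le(1+\delta)(x/2)^a\le x'^a$; if $G=\emptyset$, then $\deg'_j(f)=0$.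

**Step 3: a moment that bounds the bad event.** We choose, for Lemma 2,
$$Z_{f,j}=\Big(\frac{Y-\mathbb EY}{\delta\mu}\Big)^{2m}.$$
On $A_{f,j}$ we have $Y-\mathbb EY>\delta\mu$, so $Z_{f,j}\ge1$. We now bound $\mathbb EZ_{f,j}$.

Condition on the bit of the pair of $v_f$. No $g\in G$ contains the partner of $v_f$, and the conditional mean of $Y$ is still $|G|2^{-a}$. Let $G(u)=\{g\in G:u\in g\setminus f\}$. Consider another pair $\{u,u'\}$. No $g\in G$ contains both $u$ and $u'$, and exactly one of them is on the side of $v_f$. Flipping the bit of the pair can stop sets of $G(u)$ from being counted and start sets of $G(u')$, or conversely, so it changes $Y$ by at most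
$$c_{\{u,u'\}}=\max(|G(u)|,|G(u')|).$$
For $u\in f$ the set $G(u)$ is empty. For $u\notin f$ we have $|G(u)|\le\deg_j(f\cup\{u\})\le x^{a-1}$; this is the place where bounded codegrees are used. Also, summing over pairs on the left and over vertices on the right, $\sum c\le\sum_u|G(u)|=a|G|\le kx^a$. Hence
$$\sigma^2=\sum c^2\le x^{a-1}\cdot kx^a=kx^{2a-1},$$
and $\sigma^2>0$ because $G\ne\emptyset$. McDiarmid's inequality, applied for either value of the conditioned bit, gives $\Pr(|Y-\mathbb EY|\ge s)\le2\mathrm e^{-2s^2/\sigma^2}$. Integrating the tail and substituting $y=2s^2/\sigma^2$, for which $s^{2m-1}ds=\frac12(\sigma^2/2)^my^{m-1}dy$,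
$$\mathbb E(Y-\mathbb EY)^{2m}\le\int_0^\infty2ms^{2m-1}\,2\mathrm e^{-2s^2/\sigma^2}\,ds=2m\,(\sigma^2/2)^m\,(m-1)!=2\,m!\,(\sigma^2/2)^m .$$
Since $\delta\ge x^{-1/4}$ we have $\delta^{-2m}\le x^{m/2}$, and $\mu^{-2m}=4^{am}x^{-2am}$. Therefore
$$\mathbb EZ_{f,j}\le2\,m!\,(k/2)^mx^{(2a-1)m}\cdot4^{am}x^{-2am}\cdot x^{m/2}\le Cx^{-m/2}=Cx^{-4k}.$$

**Step 4: dependencies.** Let $S_{f,j}$ be the set of pairs meeting $\{v_f\}\cup\bigcup_{g\in G}(g\setminus f)$; the bits of these pairs determine $Y$. Since $a\le k-1$, $|S_{f,j}|\le1+a|G|\le1+kx^{k-1}\le2kx^{k-1}$. If a pair $\pi$ belongs to $S_{f,j}$, there are $u\in\pi$ and $g\in F$ with $f\cup\{u\}\subseteq g$ and $|g|=j$ (for $u=v_f$ take any $g\in G$). Each $u$ is in at most $\sum_{j=2}^kx^{j-1}\le kx^{k-1}$ members $g$ of $F$, each $g$ has at most $2^k$ subsets $f$, and $j=|g|$. So $\pi$ is in at most $2\cdot kx^{k-1}\cdot2^k=2^{k+1}kx^{k-1}$ of the sets $S_{f,j}$. Hence each $S_{f,j}$ meets at most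
$$D=2kx^{k-1}\cdot2^{k+1}kx^{k-1}=2^{k+2}k^2x^{2k-2}$$
sets of this form, and $D\ge2$. Since $x\ge L$ and $L^4\ge C2^{2k+7}k^4$,
$$\mathbb EZ_{f,j}\le Cx^{-4k}\le\frac1{2^{2k+7}k^4x^{4k-4}}=\frac1{8D^2}.$$

**Step 5: conditional expectations can be computed.** Write $Y$ as the sum over $g\in G$ of the indicator that all of $g\setminus f$ is on the side of $v_f$, and expand $(Y-\mathbb EY)^{2m}$ into at most $(|G|+1)^{2m}$ terms. Each term is a rational number times a product of indicators "side of $u$ = side of $v_f$" for at most $2mk$ vertices $u$. Given a partial assignment of bits, the conditional expectation of such a product is computed directly: average over the undecided bits of the pairs that contain $v_f$ or one of these at most $2mk$ vertices. Since $m$ is a constant, this takes polynomial time, and all numbers are rational. Events are tested by computing $Y$.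

There are at most $2^k|F|$ events. If there are none, any outcome will do. Otherwise Lemma 2 applies and finds bits that avoid all bad events, in time polynomial in $|V|,|F|,x$ and the bit length of $x$. By Step 2 the resulting $F'$ is $x'$-bounded. $\square$

## Large independent sets

Repeated halving requires the number of vertices to be divisible by a power of $2$, and the class sizes must come out right in each final part. We shall achieve this by removing a few color classes first, using the following.

**Lemma 4.** A $k$-graph ($k\ge3$) with $N$ vertices and maximum degree at most $d$ ($d\ge1$) has an independent set of size at least $N/(3d^{1/(k-1)})$, which can be found deterministically in polynomial time.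

*Proof.* Choose a sparse random set and repair it. Let $p=1/\lceil d^{1/(k-1)}\rceil$. Since $\lceil y\rceil\le2y$ for $y\ge1$, we have $p\ge\frac12d^{-1/(k-1)}$; also $p^{k-1}d\le1$. Choose a random set $X$ containing each vertex independently with probability $p$, and let $e(X)$ be the number of edges inside $X$. The $k$-graph has at most $Nd/k$ edges, so
$$\mathbb E(|X|-e(X))\ge pN-p^k\frac{Nd}k\ge pN\Big(1-\frac1k\Big)\ge\tfrac23pN\ge\frac N{3d^{1/(k-1)}} .$$
Decide the vertices one at a time, never decreasing the conditional expectation of $|X|-e(X)$; it is a sum over vertices and edges of products of known probabilities. This finds $X$ with $|X|-e(X)$ at least as large as the mean. Delete one vertex from each edge inside $X$. $\square$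

## Extraction, halving and Hajnal–Szemerédi: proof of Theorem 1

Let
$$R_0=k^2(4L)^{k-1}+1,\qquad c_k=(R_0+2)2^{k+1}.$$
Let $\mathcal H$ have maximum degree $d\ge1$ and $n$ vertices, and let $r\ge c_kd^{1/(k-1)}$. If $n\le(k-1)r$, any partition into classes of sizes $\lfloor n/r\rfloor$ and $\lceil n/r\rceil\le k-1$ works. So assume $n>(k-1)r$. Put $s=\lceil n/r\rceil\ge k\ge3$ and $n=(s-1)r+a$ with $1\le a\le r$. We need $a$ classes of size $s$ and $r-a$ of size $s-1$. Note $r<n$ and $d\le n^{k-1}$.

**Step 1: the number $t$ of halvings.** We start the halving at an integer $x_0$ large enough for Lemma 1 and stop when $x$ is about $L$. Let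
$$x_0=\max\{L,\,2^k\lceil d^{1/(k-1)}\rceil\}\le L2^{k+1}d^{1/(k-1)},$$
and let $t\ge0$ be the largest integer with $2^tL\le x_0$. So $x_0/2^t\in[L,2L)$, and
$$(R_0+2)2^t\le(R_0+2)\frac{x_0}L\le(R_0+2)2^{k+1}d^{1/(k-1)}\le r.\tag{3}$$
This says that each of the $2^t$ final parts can receive about $r/2^t\ge R_0+2$ colors of its own.

**Step 2: extract classes to fix divisibility.** Let $\alpha$ and $\beta$ be the remainders of $a$ and $r-a$ modulo $2^t$, and
$$r'=r-\alpha-\beta=(a-\alpha)+(r-a-\beta),$$
a multiple of $2^t$. As $\alpha+\beta<2^{t+1}$, (3) gives
$$r'>r-2^{t+1}\ge r-\frac{2r}{R_0+2}\ge\frac r2 .$$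
We extract successively $\alpha$ disjoint independent sets of size $s$ and $\beta$ of size $s-1$, each becoming a color class with its own color. The number of vertices left at the very end is
$$n'=n-\alpha s-\beta(s-1)=(s-1)r'+(a-\alpha).$$
So before each extraction at least $n'\ge(s-1)r'\ge\frac{2s}3\cdot\frac r2=\frac{sr}3$ vertices remain, where $s-1\ge\frac{2s}3$ because $s\ge3$. The $k$-graph induced on the remaining vertices has maximum degree at most $d$, so Lemma 4 provides an independent set of size at least $sr/(9d^{1/(k-1)})\ge s$ in it, since $r\ge c_kd^{1/(k-1)}\ge9d^{1/(k-1)}$. Trim it to the required size. Let $V'$ be the set of vertices remaining at the end, $|V'|=n'$, and $\mathcal H'=\mathcal H[V']$. Both $r'$ and $a-\alpha$ are multiples of $2^t$, so $2^t\mid n'$.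

**Step 3: pass to a bounded family.** Apply Lemma 1 to $\mathcal H'$ with $x=x_0\ge2^kd^{1/(k-1)}$. We get an $x_0$-bounded family $F_0$ such that each edge of $\mathcal H'$ contains a member of $F_0$. Each member lies in an edge, so $|F_0|\le2^kn^k$.

**Step 4: halve $t$ times, keeping the accumulated error below a factor $2$.** Start with the single part $V'$. For $\ell=0,\dots,t-1$ apply Lemma 3 to the current partition of $V'$ into $2^\ell$ parts of size $n'/2^\ell$ (an even number, since $2^t\mid n'$) and to $F_\ell$, with $x=x_\ell$. This gives $2^{\ell+1}$ equal parts and the family $F_{\ell+1}$ of those members of $F_\ell$ that lie inside a new part. It is $x_{\ell+1}$-bounded with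
$$x_{\ell+1}=(1+\delta_\ell)\frac{x_\ell}2,\qquad\delta_\ell=\frac1{\lfloor x_\ell^{1/4}\rfloor}\le2x_\ell^{-1/4}.$$
Lemma 3 is applicable because $x_\ell\ge2^{-\ell}x_0\ge2^{t-\ell}L\ge L$. The errors are summable because $x_\ell$ is geometrically larger than $L$ at early stages:
$$\sum_{\ell<t}\delta_\ell\le2L^{-1/4}\sum_{b\ge1}2^{-b/4}=\frac{2L^{-1/4}}{2^{1/4}-1}\le11L^{-1/4}\le\tfrac{11}{16}<\ln2 ,$$
using $L\ge2^{16}$. So $x_t=2^{-t}x_0\prod_{\ell<t}(1+\delta_\ell)\le2x_0/2^t<4L$.

**Step 5: color the final parts.** Let $q=r'/2^t$. By (3), $q>r/2^t-2\ge R_0$. In each of the $2^t$ final parts consider the graph that joins two vertices whenever they lie in a common member of $F_t$. A vertex lies in at most $x_t^{j-1}$ members of size $j$, each giving $j-1$ neighbors, so the maximum degree is at most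
$$\sum_{j=2}^k(j-1)x_t^{j-1}\le k^2(4L)^{k-1}=R_0-1<q .$$
By the algorithmic Hajnal–Szemerédi theorem, color each part equitably with its own $q$ colors, properly for this graph.

**Step 6: the coloring is proper.** A member of $F_t$ has at least two vertices, pairwise adjacent in the graph of its part, so it is not monochromatic. A member of $F_0\setminus F_t$ was separated at some halving, so it meets two different final parts, which use disjoint color sets. Hence no member of $F_0$ is monochromatic, and so no edge of $\mathcal H'$ is. An edge of $\mathcal H$ that meets an extracted class could be monochromatic only if it lay inside that class, because the color of the class is used nowhere else; but the class is independent. The number of colors is $\alpha+\beta+2^tq=\alpha+\beta+r'=r$.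

**Step 7: the coloring is equitable.** Each final part has
$$\frac{n'}{2^t}=(s-1)q+\frac{a-\alpha}{2^t}\quad\text{vertices, with}\quad0\le\frac{a-\alpha}{2^t}\le q,$$
the last inequality because $0\le a-\alpha\le r'$. An equitable $q$-coloring of that many vertices has class sizes in $\{s-1,s\}$. The extracted classes also have sizes in $\{s-1,s\}$. So any two classes differ in size by at most one.

**Step 8: running time.** We have $d^{1/(k-1)}\le n$, hence $x_\ell\le x_0=O_k(n)$, $t=O_k(\log n)$ and $|F_\ell|\le2^kn^k$. Passing from $x_\ell$ to $x_{\ell+1}$ multiplies by a rational number of $O_k(\log n)$ bits, so the $x_\ell$ have $O_k(\log^2n)$ bits. All steps are deterministic and take time polynomial in $n$ for fixed $k$. This proves Theorem 1, and with it the conjecture. $\blacksquare$
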